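\title{Extent and $G_\delta$-diagonals:\\ a Hausdorff space with $|X|>e(X)^{\Delta(X)}$}


\begin{abstract}
For a $T_1$ space $X$ let $e(X)$ be its extent and $\Delta(X)$ its diagonal degree. The inequality of Ginsburg and Woods states that $|X|\le 2^{e(X)\Delta(X)}$. We show in ZFC that the right side cannot be replaced by $e(X)^{\Delta(X)}$: for every infinite cardinal $\kappa$ with $\kappa^\omega=\kappa$ there is a Hausdorff space with a $G_\delta$-diagonal, extent at most $\kappa$ and cardinality $\kappa^+$. The space is built in $\omega$ levels from a coloring of the pairs of $\kappa^+$ that is large on products of countable sets. Under GCH we determine the values of $e(X)$ and $\Delta(X)$ for which the stronger inequality holds, and we show that it holds in ZFC when the diagonal has rank~2.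
\end{abstract}

\section{Introduction}

Let $X$ be a topological space. A set $D\subseteq X$ is \emph{closed discrete} if it is closed and discrete as a subspace; equivalently, every point $x\in X$ has a neighborhood containing no point of $D\setminus\{x\}$. The \emph{extent} $e(X)$ is the supremum of the cardinalities of the closed discrete subsets of $X$. If $X$ is $T_1$, points of $X^2$ are closed, so the diagonal $\Delta_X=\{(x,x):x\in X\}$ is an intersection of open subsets of $X^2$; the \emph{diagonal degree} $\Delta(X)$ is the least cardinal $\tau$ such that $\Delta_X$ is the intersection of $\tau$ many open sets. As usual for cardinal functions, both values are taken to be at least $\aleph_0$. When $\Delta(X)=\aleph_0$ one says that $X$ has a \emph{$G_\delta$-diagonal}.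

The extent measures how many points can be scattered in $X$ without accumulating anywhere: it is $\aleph_0$ for a compact space and $|X|$ for an infinite discrete one. The diagonal degree counts the open covers needed to tell points apart (Lemma~\ref{lem:covers}). Together they bound the size of the space: by the inequality of Ginsburg and Woods, every $T_1$ space satisfies
\begin{equation}\label{eq:GW}
|X|\le 2^{e(X)\Delta(X)} .
\end{equation}
The following question comes from Basile, Bella and Ridderbos~\cite{BBR}.

\begin{quote}
Does every $T_1$ space $X$ satisfy $|X|\le e(X)^{\Delta(X)}$?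
\end{quote}

For infinite $\kappa,\tau$ we have $\kappa^\tau\le(2^\kappa)^\tau=2^{\kappa\tau}$, so this would strengthen \eqref{eq:GW}. The two bounds agree when $e(X)\le\Delta(X)$, as for the real line, where both equal $2^{\aleph_0}=|\mathbb R|$. They differ, for example, when $\Delta(X)=\aleph_0$ and $e(X)=2^{\aleph_0}$: then \eqref{eq:GW} gives $2^{2^{\aleph_0}}$ and the question asks for $2^{\aleph_0}$. One is inclined to guess that the answer is positive, because $e(X)^{\Delta(X)}$ is what a natural coding counts: for each of $\Delta(X)$ many open covers, record one of at most $e(X)$ reference points close to $x$. This coding is injective for metrizable spaces. In general it is not, and the answer is negative.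

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. There is a Hausdorff space $X$ with a $G_\delta$-diagonal, $e(X)\le\kappa$ and $|X|=\kappa^+$. Hence $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<|X|$.
\end{theorem}

The theorem is proved in ZFC, and $\kappa=2^{\aleph_0}$ satisfies its hypothesis: there is a Hausdorff space with $|X|=(2^{\aleph_0})^+$ and $e(X)^{\Delta(X)}\le 2^{\aleph_0}$. Adding two simple summands to $X$ gives counterexamples with prescribed values of both functions, and under the generalized continuum hypothesis (GCH: $2^\mu=\mu^+$ for all infinite $\mu$) these account for all failures.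

\begin{theorem}\label{thm:values}
Let $\kappa$ and $\tau$ be infinite cardinals.
\begin{enumerate}
\item[(i)] If $\kappa^\tau=\kappa$, there is a Hausdorff space $Z$ with $\Delta(Z)=\tau$, $e(Z)=\kappa$ and $|Z|=\kappa^+=\bigl(e(Z)^{\Delta(Z)}\bigr)^+$.
\item[(ii)] If $2^{\kappa\tau}\le\kappa^\tau$ (in particular if $\kappa\le\tau$), every $T_1$ space $X$ with $e(X)=\kappa$ and $\Delta(X)=\tau$ satisfies $|X|\le e(X)^{\Delta(X)}$.
\item[(iii)] Assume GCH. The inequality $|X|\le e(X)^{\Delta(X)}$ holds for all $T_1$ spaces (equivalently, for all Hausdorff spaces) with $e(X)=\kappa$ and $\Delta(X)=\tau$ if and only if $\operatorname{cf}(\kappa)\le\tau$. When $\operatorname{cf}(\kappa)>\tau$, the bound $2^{\kappa\tau}=\kappa^+$ in \eqref{eq:GW} is attained by a Hausdorff space.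
\end{enumerate}
\end{theorem}

The coding does work under a slightly stronger hypothesis on the diagonal. For a cover $\mathcal U$ of $X$ and $A\subseteq X$, the \emph{star} $\operatorname{St}(A,\mathcal U)$ is the union of the members of $\mathcal U$ that meet $A$, and $\operatorname{St}(x,\mathcal U)=\operatorname{St}(\{x\},\mathcal U)$.

\begin{theorem}\label{thm:rank2}
Let $X$ be a $T_1$ space, $\tau$ a cardinal and $\{\mathcal U_i:i<\tau\}$ a family of open covers of $X$ such that for all distinct $x,y\in X$ there is $i<\tau$ with $y\notin\operatorname{St}(\operatorname{St}(x,\mathcal U_i),\mathcal U_i)$. Then $|X|\le e(X)^\tau$.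
\end{theorem}

We call the hypothesis of Theorem~\ref{thm:rank2} a diagonal of \emph{rank~2}, since the star is taken twice. The same condition with a single star, rank~1, is equivalent to $\Delta(X)\le\tau$ for infinite $\tau$. So the inequality holds for rank~2, and by Theorem~\ref{thm:main} it fails for rank~1.

Section~\ref{sec:covers} proves Theorem~\ref{thm:rank2} and translates the question into one about colorings of pairs. Section~\ref{sec:coloring} constructs the coloring that the counterexample needs, Section~\ref{sec:space} builds the space, and Sections~\ref{sec:sep} and~\ref{sec:extent} verify its properties. Section~\ref{sec:values} proves Theorem~\ref{thm:values}.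

\section{Covers, stars and colorings}\label{sec:covers}

Note that $y\in\operatorname{St}(x,\mathcal U)$ means that some member of $\mathcal U$ contains both $x$ and $y$, and that $y\in\operatorname{St}(\operatorname{St}(x,\mathcal U),\mathcal U)$ means that there is a point $m$ such that some member contains $x$ and $m$ and some member contains $m$ and $y$.

\begin{lemma}\label{lem:covers}
Let $X$ be a $T_1$ space and $\tau$ an infinite cardinal. Then $\Delta(X)\le\tau$ if and only if there are open covers $\mathcal U_i$, $i<\tau$, with $\bigcap_{i<\tau}\operatorname{St}(x,\mathcal U_i)=\{x\}$ for all $x\in X$.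
\end{lemma}

\begin{proof}
Given open sets $G_i\subseteq X^2$ with $\bigcap_iG_i=\Delta_X$, let $\mathcal U_i$ consist of the open $U$ with $U\times U\subseteq G_i$. This is a cover because $G_i$ is a neighborhood of each $(x,x)$, and $y\in\operatorname{St}(x,\mathcal U_i)$ implies $(x,y)\in G_i$. Conversely, given the covers, $G_i=\bigcup_{U\in\mathcal U_i}U\times U$ is open, and $(x,y)\in G_i$ if and only if $y\in\operatorname{St}(x,\mathcal U_i)$.
\end{proof}

The link between covers and extent is the following. Call $M\subseteq X$ \emph{$\mathcal U$-separated} if no member of $\mathcal U$ contains two points of $M$.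

\begin{lemma}\label{lem:separated}
If $\mathcal U$ is an open cover of a $T_1$ space $X$, every $\mathcal U$-separated set $M$ is closed discrete, so $|M|\le e(X)$.
\end{lemma}

\begin{proof}
Let $x\in U\in\mathcal U$. The set $U\cap M\setminus\{x\}$ has at most one point, so it is closed, and removing it from $U$ leaves a neighborhood of $x$ that misses $M\setminus\{x\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank2}]
By Zorn's lemma let $M_i$ be a maximal $\mathcal U_i$-separated set; then $|M_i|\le e(X)$. For every $x\in X$ there is $f_x(i)\in M_i$ lying with $x$ in a common member of $\mathcal U_i$: if $x\in M_i$ take $x$ itself, and otherwise $M_i\cup\{x\}$ is not separated, so some member of $\mathcal U_i$ contains $x$ and a point of $M_i$. If $f_x=f_y$, then for every $i$ the point $m=f_x(i)$ witnesses $y\in\operatorname{St}(\operatorname{St}(x,\mathcal U_i),\mathcal U_i)$, and so $x=y$. Thus $x\mapsto f_x$ is an injection of $X$ into $\prod_{i<\tau}M_i$, which has size at most $e(X)^\tau$.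
\end{proof}

In a metric space let $\mathcal U_n$ be the cover by open balls of radius $1/n$. The double star of $x$ lies within distance $4/n$ of $x$, so the theorem applies with $\tau=\omega$, and $|X|\le e(X)^\omega$ for every metrizable $X$. The triangle inequality is what passes from rank~1 to rank~2.

To see what is left without it, let $X$ be $T_1$ with a $G_\delta$-diagonal, witnessed by covers $\mathcal U_1,\mathcal U_2,\dots$. Replace $\mathcal U_n$ by the cover of all intersections $U_1\cap\dots\cap U_n$ with $U_j\in\mathcal U_j$, and put $\mathcal U_0=\{X\}$. For distinct $x,y$ the set of $n$ such that $x,y$ lie in a common member of $\mathcal U_n$ is now a finite initial segment of $\omega$; let $c(x,y)$ be its largest element. We regard $c$ as a coloring of $[X]^2$, the set of two-element subsets of $X$, and a large color as closeness. Two facts hold.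
\begin{itemize}
\item Every point has, for every $n$, a neighborhood on whose pairs $c\ge n$.
\item A set on whose pairs $c<n$ is $\mathcal U_n$-separated. So if $e(X)\le\kappa$, every subset of $X$ of size $\kappa^+$ contains, for every $n$, a pair of color at least $n$.
\end{itemize}
If $f_x=f_y$ in the proof above, then $x$ and $y$ are both close to $f_x(n)$ at scale $n$, for every $n$; nothing in the two facts forces $c(x,y)$ to be large. Our plan is to reverse the translation: first find a coloring on $\kappa^+$ with a strong form of the second property, then build a topology that has the first property and small extent.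

\begin{remark}
Colorings also explain the bound \eqref{eq:GW}. The Erd\H{o}s--Rado theorem states that if $\mu$ is infinite and $|X|>2^\mu$, every map from $[X]^2$ to $\mu$ is constant on the pairs of some set of size $\mu^+$. Let $\mu=e(X)\Delta(X)$, take covers $\mathcal U_i$, $i<\mu$, as in Lemma~\ref{lem:covers}, and color $\{x,y\}$ by an $i$ such that no member of $\mathcal U_i$ contains both points. A set on whose pairs the color is constantly $i$ is $\mathcal U_i$-separated, so it has size at most $\mu$, and therefore $|X|\le2^\mu$.
\end{remark}

\section{A coloring that is large on countable blocks}\label{sec:coloring}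

\subsection*{Set-theoretic conventions}
An ordinal is the set of smaller ordinals, so $C\setminus\alpha$ is the set of elements of $C$ that are $\ge\alpha$; we put $\sup\emptyset=0$. ``Countable'' means of size at most $\aleph_0$. The cofinality $\operatorname{cf}(\alpha)$ of a limit ordinal $\alpha$ is the least order type of an unbounded subset of $\alpha$; it is a regular cardinal, and $\alpha$ has a closed unbounded (\emph{club}) subset of order type $\operatorname{cf}(\alpha)$. Here closed means that the set contains each of its limit points below $\alpha$.

Let $\kappa$ be an infinite cardinal and $\lambda=\kappa^+$. Then $\lambda$ is regular: a subset of $\lambda$ is bounded if and only if it has size at most $\kappa$, and a union of at most $\kappa$ sets of size at most $\kappa$ has size at most $\kappa$. A set $S\subseteq\lambda$ is \emph{stationary} if it meets every club subset of $\lambda$. A stationary set is unbounded and remains stationary when a bounded set is removed. We use two textbook facts.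
\begin{itemize}
\item For every regular infinite cardinal $\mu\le\kappa$, the set $\{\delta<\lambda:\operatorname{cf}(\delta)=\mu\}$ is stationary.
\item (Fodor's lemma.) If $S\subseteq\lambda$ is stationary and $g(\delta)<\delta$ for all $\delta\in S$, then $g$ is constant on a stationary subset of $S$.
\end{itemize}
A \emph{block family} is a family of $\lambda$ pairwise disjoint nonempty countable subsets of $\lambda$. By disjointness, for each $\xi<\lambda$ at most $\kappa$ members of a block family contain an ordinal $\le\xi$; the remaining $\lambda$ members lie entirely above $\xi$. We use this without further mention. For a coloring $\rho$ of pairs we write $\rho(\alpha,\beta)=\rho(\beta,\alpha)$ for its value at $\{\alpha,\beta\}$.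

\begin{proposition}\label{prop:coloring}
Let $\kappa$ be an infinite cardinal with $\operatorname{cf}(\kappa)>\omega$, and $\lambda=\kappa^+$. There is $\rho:[\lambda]^2\to\omega$ such that for every block family $\mathcal A$ and every $n<\omega$ there are distinct $a,b\in\mathcal A$ with $\rho(\alpha,\beta)\ge n$ for all $\alpha\in a$ and $\beta\in b$.
\end{proposition}

For families of singletons this is the second property of Section~\ref{sec:covers}. Countable blocks will be needed because neighborhoods in our space are countable sets, and whole neighborhoods have to be close to each other.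

\subsection*{Walks}
Let $C_0=\emptyset$, $C_{\alpha+1}=\{\alpha\}$, and for limit $\alpha<\lambda$ let $C_\alpha$ be a club subset of $\alpha$ of order type $\operatorname{cf}(\alpha)\le\kappa$. For $\alpha\le\beta<\lambda$ the \emph{walk} from $\beta$ to $\alpha$ starts at $\beta_0=\beta$ and, as long as $\beta_i>\alpha$, moves to $\beta_{i+1}=\min(C_{\beta_i}\setminus\alpha)$. The set $C_{\beta_i}\setminus\alpha$ is nonempty: it contains the predecessor of $\beta_i$ if there is one, and otherwise $C_{\beta_i}$ is unbounded in $\beta_i$. Since $\alpha\le\beta_{i+1}<\beta_i$ and there is no infinite decreasing sequence of ordinals, the walk reaches $\alpha$. Let $\rho(\alpha,\beta)$ be the number of steps. Thus $\rho(\alpha,\alpha)=0$ and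
\begin{equation}\label{eq:rec}
\rho(\alpha,\beta)=1+\rho\bigl(\alpha,\min(C_\beta\setminus\alpha)\bigr)\qquad(\alpha<\beta).
\end{equation}
For example, if $C_\omega=\omega$ and $C_{\omega\cdot2}=\{\omega+n:n<\omega\}$, the walk from $\omega\cdot2$ to $3$ is $\omega\cdot2,\ \omega,\ 3$, and the walk from $\omega+2$ to $3$ is $\omega+2,\ \omega+1,\ \omega,\ 3$.

A walk is long when the sets $C_\beta$ keep missing the target. The next lemma isolates one wasted step, and it does so uniformly for all targets in an interval.

\begin{lemma}\label{lem:step}
Let $\delta<\beta<\lambda$ and suppose $\eta=\sup(C_\beta\cap\delta)<\delta$. Put $\gamma=\min(C_\beta\setminus\delta)$. Then $\delta\le\gamma<\beta$, and $\rho(\alpha,\beta)=1+\rho(\alpha,\gamma)$ whenever $\eta<\alpha<\delta$.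
\end{lemma}

\begin{proof}
If $\eta<\alpha<\delta$, then $C_\beta$ has no element in $[\alpha,\delta)$, so $\min(C_\beta\setminus\alpha)=\gamma$. Apply \eqref{eq:rec}.
\end{proof}

We need many $\delta$ to which the lemma applies. Let $S=\{\delta<\lambda:\operatorname{cf}(\delta)=\kappa\}$ if $\kappa$ is regular and $S=\{\delta<\lambda:\operatorname{cf}(\delta)=\omega_1\}$ if $\kappa$ is singular. Since $\kappa$ is uncountable, $S$ is stationary and all its elements have uncountable cofinality. For $\beta<\lambda$ let
\[
K_\beta=\{\delta\in S:\delta<\beta,\ \sup(C_\beta\cap\delta)=\delta\}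
\]
be the set of $\delta\in S$ below $\beta$ for which Lemma~\ref{lem:step} is not available.

\begin{lemma}\label{lem:K}
$|K_\beta|<\kappa$ for all $\beta<\lambda$, and $K_\beta=\emptyset$ if $\kappa$ is regular.
\end{lemma}

\begin{proof}
Let $\delta\in K_\beta$. Then $C_\beta$ is infinite, so $\beta$ is a limit ordinal. If $\kappa$ is regular, $C_\beta\cap\delta$ is unbounded in $\delta$ and so has order type at least $\operatorname{cf}(\delta)=\kappa$; since $C_\beta$ also has elements $\ge\delta$, its order type exceeds $\kappa$, which is impossible. If $\kappa$ is singular, $\delta\in C_\beta$ because $C_\beta$ is closed; so $K_\beta\subseteq C_\beta$, and $|C_\beta|=\operatorname{cf}(\beta)<\kappa$ because $\operatorname{cf}(\beta)$ is regular and at most $\kappa$.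
\end{proof}

\begin{example}\label{ex:two}
Let $\kappa$ be regular and let $A,B\subseteq\lambda$ have size $\lambda$. We find $\alpha\in A$ and $\beta\in B$ with $\alpha<\beta$ and $\rho(\alpha,\beta)\ge2$. The limit points of $A$ form a club, so there is $\delta\in S$ with $\sup(A\cap\delta)=\delta$. Take any $\beta\in B$ above $\delta$. As $K_\beta=\emptyset$, we have $\eta=\sup(C_\beta\cap\delta)<\delta$, and there is $\alpha\in A$ with $\eta<\alpha<\delta$. The first step from $\beta$ lands at $\gamma\ge\delta>\alpha$, so a second step is needed.

To get three steps one wants to do this for many $\delta$ and apply the case just proved to $A$ and the set of landing points $\gamma$. Two things must be arranged. The point $\alpha$ returned must lie above $\eta$, which depends on $\delta$; Fodor's lemma makes $\eta$ constant. And the second set changes from $B$ to the set of landing points, so the induction has to be about two families rather than one.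
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:coloring}]
We prove by induction on $n$:
\begin{quote}
$Q(n)$: for all block families $\mathcal A,\mathcal B$ there are $a\in\mathcal A$ and $b\in\mathcal B$ such that $\alpha<\beta$ and $\rho(\alpha,\beta)\ge n$ for all $\alpha\in a$, $\beta\in b$.
\end{quote}
With $\mathcal A=\mathcal B$ this gives the proposition, as $a$ lies below $b$ and hence $a\neq b$. For $Q(0)$ take any $a\in\mathcal A$ and any $b\in\mathcal B$ above $\sup a$. Assume $Q(n)$ and let $\mathcal A,\mathcal B$ be block families.

\emph{Blocks to which Lemma~\ref{lem:step} applies.} Let $S_0$ be the set of $\delta\in S$ for which there is $b\in\mathcal B$ with $\min b>\delta$ and $\delta\notin\bigcup_{\beta\in b}K_\beta$. We claim that $|S\setminus S_0|<\kappa$. Otherwise take $E\subseteq S\setminus S_0$ of size $\kappa$ and $b\in\mathcal B$ with $\min b>\sup E$. Every $\delta\in E$ is below $\min b$ and not in $S_0$, so $E\subseteq\bigcup_{\beta\in b}K_\beta$. This is a countable union of sets of size less than $\kappa$, and it has size less than $\kappa$ because $\operatorname{cf}(\kappa)>\omega$, a contradiction. So $S_0$ is stationary.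 For $\delta\in S_0$ fix a witness $b_\delta\in\mathcal B$.

\emph{A common lower bound.} For $\delta\in S_0$ let $\eta_\delta=\sup_{\beta\in b_\delta}\sup(C_\beta\cap\delta)$. This is a supremum of countably many ordinals below $\delta$, and $\operatorname{cf}(\delta)>\omega$, so $\eta_\delta<\delta$. By Fodor's lemma there are a stationary $S_1\subseteq S_0$ and $\eta<\lambda$ with $\eta_\delta=\eta$ for all $\delta\in S_1$. Let $\mathcal A'=\{a\in\mathcal A:\min a>\eta\}$, a block family.

\emph{The family of landing points.} For $\delta\in S_1$ and $\beta\in b_\delta$ let $\gamma(\delta,\beta)=\min(C_\beta\setminus\delta)$, and let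
\[
d_\delta=\{\delta\}\cup\{\gamma(\delta,\beta):\beta\in b_\delta\},
\]
a countable set with least element $\delta$. The point $\delta$ is included so that a block below $d_\delta$ is below $\delta$. By recursion of length $\lambda$ choose an increasing sequence of elements of $S_1$, each above the supremum of all $d_\delta$ for the earlier $\delta$; this supremum is below $\lambda$ at each stage. Let $S_2$ be the set of chosen elements. Then $\{d_\delta:\delta\in S_2\}$ is a block family.

\emph{Conclusion.} By $Q(n)$ there are $a\in\mathcal A'$ and $\delta\in S_2$ such that every $\alpha\in a$ satisfies $\alpha<\delta$ and $\rho(\alpha,\gamma(\delta,\beta))\ge n$ for all $\beta\in b_\delta$. For $\alpha\in a$ and $\beta\in b_\delta$ we have $\sup(C_\beta\cap\delta)\le\eta<\alpha<\delta<\beta$, so Lemma~\ref{lem:step} gives $\rho(\alpha,\beta)=1+\rho(\alpha,\gamma(\delta,\beta))\ge n+1$. Thus $a$ and $b_\delta$ witness $Q(n+1)$.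
\end{proof}

\begin{remark}
The proposition fails for $\kappa=\omega$. Let $\rho:[\omega_1]^2\to\omega$ be arbitrary. For each $\alpha$ there is $n_\alpha$ with $\rho(\alpha,\beta)=n_\alpha$ for uncountably many $\beta$; fix $n$ such that $A=\{\alpha:n_\alpha=n\}$ is uncountable. By recursion on $\xi<\omega_1$ choose a countable $a_\xi$, disjoint from the earlier ones, that contains a point $\alpha_\xi\in A$ and, for each $\zeta<\xi$, a point $\beta$ with $\rho(\alpha_\zeta,\beta)=n$. No two of the sets $a_\xi$ have $\rho\ge n+1$ on their product.
\end{remark}

The construction uses the coloring only through the following consequence, which turns pairs of blocks into sequences of blocks.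

\begin{corollary}\label{cor:sequence}
Let $\rho$ be as in Proposition~\ref{prop:coloring}. Every block family $\mathcal A$ contains distinct members $a_0,a_1,\dots$ such that $\rho(\alpha,\beta)\ge k$ whenever $k<l$, $\alpha\in a_k$ and $\beta\in a_l$.
\end{corollary}

\begin{proof}
Call distinct $a,b\in\mathcal A$ \emph{$k$-partners} if $\rho\ge k$ on $a\times b$; the relation is symmetric. For every $\mathcal A'\subseteq\mathcal A$ of size $\lambda$ and every $k$, some $a\in\mathcal A'$ has $\lambda$ many $k$-partners in $\mathcal A'$. Otherwise choose members of $\mathcal A'$ by recursion of length $\lambda$, each different from the earlier ones and from all their $k$-partners; at each stage at most $\kappa$ members are excluded. The result is a block family without two $k$-partners, contrary to the proposition.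

Put $\mathcal A_0=\mathcal A$. Given $\mathcal A_k$ of size $\lambda$, choose $a_k\in\mathcal A_k$ such that the set $\mathcal A_{k+1}$ of its $k$-partners in $\mathcal A_k$ has size $\lambda$. For $k<l$ we have $a_l\in\mathcal A_l\subseteq\mathcal A_{k+1}$, so $a_l$ is a $k$-partner of $a_k$.
\end{proof}

\section{Construction of the space}\label{sec:space}

From here to the end of Section~\ref{sec:extent}, $\kappa$ is an infinite cardinal with $\kappa^\omega=\kappa$, and $\lambda=\kappa^+$. We record the arithmetic consequences. First, $2^\omega\le\kappa^\omega=\kappa$. Second, $\operatorname{cf}(\kappa)>\omega$ by K\"onig's theorem $\kappa^{\operatorname{cf}(\kappa)}>\kappa$; so we may fix $\rho$ as in Proposition~\ref{prop:coloring}. Third, $|\theta|^\omega\le\kappa^\omega<\lambda$ for all $\theta<\lambda$. Finally $\lambda^\omega=\lambda$, since every map $\omega\to\lambda$ takes its values in some $\theta<\lambda$, so there are at most $\lambda\cdot\kappa$ such maps.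

Given a coloring $c$ of pairs, call a set an \emph{$n$-clique} if $c\ge n$ on all its pairs. The goal is a space in which every point $x$ has open neighborhoods $W_n(x)$ that are $n$-cliques, and every set of size $\lambda$ has an accumulation point.

\subsection*{The first level}
Start with a set $L_0\subseteq\lambda$ of $\lambda$ isolated points, colored by $\rho$. To give subsets of $L_0$ accumulation points, add limits of sequences. If a new point $q$ is to be the limit of distinct points $s_0,s_1,\dots$ of $L_0$, with neighborhoods $W_n(q)=\{q\}\cup\{s_k:k\ge n\}$, then the tail $\{s_k:k\ge n\}$ must be an $n$-clique for each $n$, that is, $\rho(s_k,s_l)\ge k$ for $k<l$. For such a sequence the definition $c(q,s_k)=k$ makes $W_n(q)$ an $n$-clique. By Corollary~\ref{cor:sequence} applied to singletons, every $D\subseteq L_0$ of size $\lambda$ contains such a sequence $s$. Take a maximal family of such sequences whose ranges have pairwise finite intersections, and add one limit for each. Some member of the family shares infinitely many terms with $s$, and its limit is an accumulation point of $D$.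

This does not finish the proof, because the set $L_1$ of new points is itself closed discrete in $L_0\cup L_1$, as each $\{q\}\cup L_0$ is open, and it has size $\lambda$: if it had size at most $\kappa$, the ranges would cover at most $\kappa$ points of $L_0$, and the remaining points would contain a sequence contradicting maximality. So the step must be repeated. Now a limit of points $p_0,p_1,\dots\in L_1$ needs open neighborhoods, and these contain neighborhoods of the $p_k$. The natural choice is $\{q\}\cup\bigcup_{k\ge n}W_k(p_k)$, and it requires $c\ge k$ between the countable sets $W_k(p_k)$ and $W_l(p_l)$ for $k<l$. This is where blocks enter. Two difficulties appear: the sets $W_k(p_k)$ may overlap, and $c$ is no longer $\rho$ on all pairs. To control the second we attach to each point $x$ a countable set $T(x)$, consisting of $x$ and everything used to build it, and let $c$ differ from $\rho$ only between $x$ and points of $T(x)$. For $\rho$ to be available on the other pairs, all points are taken to be ordinals below $\lambda$.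

\subsection*{The recursion}
Partition $\lambda$ into sets $\Lambda_i$, $i<\omega$, of size $\lambda$. We define \emph{levels} $L_i\subseteq\Lambda_i$ and put $X_i=L_0\cup\dots\cup L_i$. Along with them we define a sequence $s^q=(s^q_k)_{k<\omega}$ of distinct points of $L_i$ for each $q\in L_{i+1}$, sets $T(x)$ and $W_n(x)$ ($n<\omega$) for $x\in X_i$, and a coloring $c:[X_i]^2\to\omega$; later stages extend these objects and do not change them. Cliques refer to $c$. The following hold at every stage.
\begin{enumerate}
\item[(H1)] If $x\in L_j$, then $T(x)$ is a countable subset of $X_j$, $T(x)\cap L_j=\{x\}$, and $T(y)\subseteq T(x)$ for all $y\in T(x)$.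
\item[(H2)] $x\in W_{n+1}(x)\subseteq W_n(x)\subseteq T(x)$ and $\bigcap_nW_n(x)=\{x\}$.
\item[(H3)] $W_n(x)$ is an $n$-clique.
\item[(H4)] If $c(x,y)\ne\rho(x,y)$, then $x\in T(y)$ or $y\in T(x)$.
\end{enumerate}

At stage $0$ let $L_0=\Lambda_0$, $T(x)=W_n(x)=\{x\}$ and $c=\rho$ on $[L_0]^2$.

Suppose stage $i$ is complete. For a sequence $s=(s_k)_{k<\omega}$ of distinct points of $L_i$ put $V_n(s)=\bigcup_{k\ge n}W_k(s_k)$; these subsets of $X_i$ decrease with $n$. Call $s$ \emph{admissible} if
\begin{enumerate}
\item[(a)] $V_n(s)$ is an $n$-clique for every $n$, and
\item[(b)] $\bigcap_nV_n(s)=\emptyset$.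
\end{enumerate}
Condition (b) held automatically at the first level; in general it is what allows a finite color between the limit of $s$ and each old point. By Zorn's lemma let $\mathcal F_i$ be a maximal family of admissible sequences in $L_i$ such that the ranges of distinct members have finite intersection. Since $|\mathcal F_i|\le\lambda^\omega=\lambda$, we can choose $L_{i+1}\subseteq\Lambda_{i+1}$ and a bijection $q\mapsto s^q$ from $L_{i+1}$ onto $\mathcal F_i$. For $q\in L_{i+1}$ put
\[
W_n(q)=\{q\}\cup V_n(s^q),\qquad T(q)=\{q\}\cup\bigcup_{k<\omega}T(s^q_k).
\]
For $x\in X_i$ put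
\[
c(q,x)=\begin{cases}\max\{n:x\in V_n(s^q)\}&\text{if }x\in V_0(s^q),\\ \rho(q,x)&\text{otherwise;}\end{cases}
\]
the maximum exists by (b), as the sets decrease. For distinct $q,q'\in L_{i+1}$ put $c(q,q')=\rho(q,q')$.

We check the hypotheses for $q\in L_{i+1}$. For (H1), $T(q)\setminus\{q\}$ is a countable union of countable subsets of $X_i$, and if $y\in T(s^q_k)$ then $T(y)\subseteq T(s^q_k)\subseteq T(q)$. For (H2), the sets $V_n(s^q)$ decrease, they are contained in $T(q)$ because $W_k(s^q_k)\subseteq T(s^q_k)$, and their intersection is empty by (b). For (H3), pairs inside $V_n(s^q)$ have color at least $n$ by (a), and $c(q,x)\ge n$ for $x\in V_n(s^q)$ by definition. For (H4), the only new pairs on which $c$ may differ from $\rho$ are $\{q,x\}$ with $x\in V_0(s^q)\subseteq T(q)$.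

\subsection*{The topology}
Let $X=\bigcup_{i<\omega}L_i$. Since $L_0\subseteq X\subseteq\lambda$, we have $|X|=\lambda$. Declare $V\subseteq X$ open if for every $q\in V\setminus L_0$ all but finitely many terms of $s^q$ lie in $V$. This family contains $\emptyset$ and $X$ and is closed under unions and finite intersections. By definition, $s^q$ converges to $q$, and every subset of $L_0$ is open.

\begin{lemma}\label{lem:open}
Every $W_n(x)$ is open.
\end{lemma}

\begin{proof}
We use induction on the level of $x$; for $x\in L_0$ the set is $\{x\}$. For $q\in L_{i+1}$, the set $V_n(s^q)$ is a union of sets $W_k(s^q_k)$ that are open by induction, so the defining condition holds at its points. It holds at $q$ because $s^q_k\in W_k(s^q_k)\subseteq W_n(q)$ for $k\ge n$.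
\end{proof}

We do not claim, and do not need, that the sets $W_n(x)$ form a neighborhood base at $x$.

\section{The diagonal and the Hausdorff property}\label{sec:sep}

By Lemma~\ref{lem:open} and (H2), each point $x$ is the intersection of its open neighborhoods $W_n(x)$, so $X$ is $T_1$.

\begin{lemma}\label{lem:diagonal}
$X$ has a $G_\delta$-diagonal.
\end{lemma}

\begin{proof}
The families $\mathcal W_n=\{W_n(x):x\in X\}$ are open covers. If $y\ne z$ and $n>c(y,z)$, then by (H3) no member of $\mathcal W_n$ contains both points, so $z\notin\operatorname{St}(y,\mathcal W_n)$. Apply Lemma~\ref{lem:covers}.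
\end{proof}

The question asks only for a $T_1$ space. The Hausdorff property comes from the finite intersections of the ranges. Separating two points of $L_{i+1}$ requires separating two sequences in $L_i$, so the induction must be about countable sets.

\begin{lemma}\label{lem:countable}
Disjoint countable sets $E,F\subseteq L_i$ are contained in disjoint open subsets of $X$ that lie in $X_i$.
\end{lemma}

\begin{proof}
We use induction on $i$. For $i=0$ the sets $E$ and $F$ are open. Let $E,F\subseteq L_{i+1}$ and list $E\cup F$ without repetition as $q_0,q_1,\dots$ (a finite or infinite list). The sets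
\[
r_k=\operatorname{ran}(s^{q_k})\setminus\bigcup_{l<k}\operatorname{ran}(s^{q_l})
\]
are pairwise disjoint, and $r_k$ contains all but finitely many terms of $s^{q_k}$, because the ranges have finite intersections and the terms are distinct. So $E^*=\bigcup\{r_k:q_k\in E\}$ and $F^*=\bigcup\{r_k:q_k\in F\}$ are disjoint countable subsets of $L_i$. By induction there are disjoint open sets $O\supseteq E^*$ and $O'\supseteq F^*$ inside $X_i$. Then $E\cup O$ and $F\cup O'$ are open, they lie in $X_{i+1}$, and they are disjoint because $E$ and $F$ do not meet $X_i$.
\end{proof}

\begin{lemma}\label{lem:hausdorff}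
$X$ is Hausdorff.
\end{lemma}

\begin{proof}
Two points of the same level are separated by Lemma~\ref{lem:countable}. Let $x\in L_i$, $y\in L_j$ and $i<j$. By Lemma~\ref{lem:countable} there are disjoint open sets $O\ni x$ and $O'\supseteq T(y)\cap L_i\setminus\{x\}$ inside $X_i$. Let $U=O'\cup(T(y)\setminus X_i)$. Then $y\in U$ and $U\cap O=\emptyset$. To see that $U$ is open, let $q\in T(y)\cap L_{l+1}$ with $l\ge i$. All terms of $s^q$ lie in $T(q)\cap L_l\subseteq T(y)\cap L_l$ by (H1). If $l>i$ they lie in $T(y)\setminus X_i$; if $l=i$, at most one of them equals $x$ and the others lie in $O'$.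
\end{proof}

\section{The extent}\label{sec:extent}

It remains to find admissible sequences at every level. The sets $T(p)$ overlap, so Corollary~\ref{cor:sequence} does not apply to them directly. The tool for removing overlaps is the \emph{$\Delta$-system lemma}: if $\lambda$ is a regular uncountable cardinal with $|\theta|^\omega<\lambda$ for all $\theta<\lambda$, every family of $\lambda$ countable sets has a subfamily of size $\lambda$ whose distinct members all have the same intersection $R$, the \emph{root}. Outside the root the coloring will be $\rho$. Inside the root we arrange that all neighborhoods look alike, so that a point of the root can be moved from a neighborhood of one point to the corresponding neighborhood of another, where (H3) applies.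

\begin{lemma}\label{lem:admissible}
Every $D\subseteq L_i$ of size $\lambda$ contains the terms of an admissible sequence.
\end{lemma}

\begin{proof}
By (H1), $T(p)\cap L_i=\{p\}$ for $p\in D$, so the countable sets $T(p)$ are distinct. By the $\Delta$-system lemma we shrink $D$, keeping size $\lambda$, so that $T(p)\cap T(q)=R$ for all distinct $p,q\in D$. No $p\in D$ lies in $R$, since $p\notin T(q)$ for $q\in D\setminus\{p\}$. The set $R\times\omega$ is countable and has at most $2^\omega\le\kappa$ subsets, so we shrink $D$ again, keeping size $\lambda$, to make $\{(x,n)\in R\times\omega:x\in W_n(p)\}$ independent of $p\in D$: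
\begin{equation}\label{eq:root}
x\in W_n(p)\iff x\in W_n(q)\qquad(x\in R,\ n<\omega,\ p,q\in D).
\end{equation}
Next, for distinct $p,q\in D$,
\begin{equation}\label{eq:outside}
c(x,y)=\rho(x,y)\qquad(x\in T(p)\setminus R,\ y\in T(q)\setminus R).
\end{equation}
Here $x\neq y$ because $T(p)\cap T(q)=R$. If the values differed, (H4) and (H1) would give $y\in T(x)\subseteq T(p)$ or $x\in T(y)\subseteq T(q)$, which puts $y$ or $x$ in $T(p)\cap T(q)=R$.

The sets $T(p)\setminus R$, $p\in D$, are pairwise disjoint and countable, and $p\in T(p)\setminus R$; so they form a block family. By Corollary~\ref{cor:sequence} and \eqref{eq:outside} there are distinct $p_0,p_1,\dots\in D$ with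
\begin{equation}\label{eq:good}
c(x,y)\ge k\qquad(k<l,\ x\in T(p_k)\setminus R,\ y\in T(p_l)\setminus R).
\end{equation}
We show that $s=(p_k)_{k<\omega}$ is admissible.

(a) Let $x\neq y$ be points of $V_n(s)$, say $x\in W_k(p_k)$ and $y\in W_l(p_l)$ with $n\le k\le l$. We show $c(x,y)\ge k$. If $k=l$ this is (H3). Let $k<l$.
\begin{itemize}
\item If $x,y\notin R$, use \eqref{eq:good} and $W_k(p_k)\subseteq T(p_k)$, $W_l(p_l)\subseteq T(p_l)$.
\item If $x\in R$, then $x\in W_k(p_l)$ by \eqref{eq:root}, and $y\in W_l(p_l)\subseteq W_k(p_l)$. Both points lie in the $k$-clique $W_k(p_l)$.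
\item If $y\in R$, then $y\in W_l(p_k)\subseteq W_k(p_k)$ by \eqref{eq:root}. Both points lie in the $k$-clique $W_k(p_k)$.
\end{itemize}

(b) Suppose $x\in\bigcap_nV_n(s)$. Then $x\in W_k(p_k)$ for infinitely many $k$. In particular $x$ lies in two of the sets $T(p_k)$, so $x\in R$. By \eqref{eq:root}, $x\in W_k(p_0)$ for infinitely many $k$, and since these sets decrease, $x\in\bigcap_kW_k(p_0)=\{p_0\}$. This contradicts $p_0\notin R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ has size $\kappa^+$, is Hausdorff by Lemma~\ref{lem:hausdorff} and has a $G_\delta$-diagonal by Lemma~\ref{lem:diagonal}. Let $D\subseteq X$ have size $\lambda$. There are only countably many levels and $\lambda$ is regular and uncountable, so $|D\cap L_i|=\lambda$ for some $i$; this is why $\omega$ levels suffice and no limit stage is needed. Let $s$ be an admissible sequence in $L_i$ with terms in $D$. By maximality of $\mathcal F_i$ there is $q\in L_{i+1}$ such that $\operatorname{ran}(s^q)\cap\operatorname{ran}(s)$ is infinite: either $s\in\mathcal F_i$, or $s$ cannot be added to $\mathcal F_i$. Every neighborhood of $q$ contains all but finitely many terms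 of $s^q$, hence infinitely many points of $D$. So $D$ is not closed discrete. All closed discrete subsets of $X$ have size at most $\kappa$, and $e(X)\le\kappa$.
\end{proof}

\begin{remark}
The hypothesis $\kappa^\omega=\kappa$ is used five times: through $\operatorname{cf}(\kappa)>\omega$ in the coloring, through $\lambda^\omega=\lambda$ to name the new points, in the $\Delta$-system lemma, through $2^\omega\le\kappa$ for \eqref{eq:root}, and in the final estimate $e(X)^{\Delta(X)}\le\kappa$. It cannot simply be dropped: if $e(X)=\Delta(X)=\aleph_0$, then \eqref{eq:GW} already gives $|X|\le e(X)^{\Delta(X)}$. Note also that, by Theorem~\ref{thm:rank2}, no countable family of open covers of the space $X$ constructed here satisfies the rank~2 condition.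
\end{remark}

\section{Other values of the extent and the diagonal degree}\label{sec:values}

To prescribe $e$ and $\Delta$ exactly we add summands that raise one function without affecting the other.

\begin{lemma}\label{lem:sum}
Let $Z=Z_1\oplus\dots\oplus Z_m$ be a topological sum of finitely many $T_1$ spaces. Then $e(Z)=\max_je(Z_j)$ and $\Delta(Z)=\max_j\Delta(Z_j)$.
\end{lemma}

\begin{proof}
The summands are closed and open, so $D\subseteq Z$ is closed discrete if and only if each $D\cap Z_j$ is closed discrete in $Z_j$; a finite sum of infinite cardinals is their maximum. Let $\tau=\max_j\Delta(Z_j)$ and write $\Delta_{Z_j}=\bigcap_{i<\tau}G^j_i$ with $G^j_i$ open in $Z_j^2$, repeating sets if necessary. The sets $G_i=\bigcup_jG^j_i$ are open in $Z^2$, and $\bigcap_iG_i=\bigcup_j\Delta_{Z_j}=\Delta_Z$ because the squares $Z_j^2$ are pairwise disjoint. Conversely, open sets with intersection $\Delta_Z$ restrict to open subsets of $Z_j^2$ with intersection $\Delta_{Z_j}$.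
\end{proof}

Let $D(\kappa)$ be the discrete space of size $\kappa$; it has extent $\kappa$, and $\Delta(D(\kappa))=\aleph_0$ since its diagonal is open. Let $A(\tau)=\tau\cup\{\infty\}$ be the one-point compactification of $D(\tau)$: points of $\tau$ are isolated, and the neighborhoods of $\infty$ are the sets that contain $\infty$ and omit only finitely many points. It is compact Hausdorff of size $\tau$, so its closed discrete subsets are finite and $e(A(\tau))=\aleph_0$.

\begin{lemma}\label{lem:A}
$\Delta(A(\tau))=\tau$ for every infinite $\tau$.
\end{lemma}

\begin{proof}
The diagonal is the intersection of the complements of the $\tau$ many points of $A(\tau)^2$ off the diagonal, so $\Delta(A(\tau))\le\tau$. Suppose the diagonal is $\bigcap_{i<\mu}G_i$ with $\mu$ infinite and $G_i$ open. The sections $U_i=\{y:(\infty,y)\in G_i\}$ are neighborhoods of $\infty$ with intersection $\{\infty\}$. So $\tau$ is the union of the $\mu$ many finite sets $\tau\setminus U_i$, and $\tau\le\mu$.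
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}]
(i) From $\kappa^\tau=\kappa$ we get $\kappa^\omega\le\kappa^\tau=\kappa$ and $\tau<2^\tau\le\kappa^\tau=\kappa$. Let $X$ be the space of Theorem~\ref{thm:main} and $Z=X\oplus D(\kappa)\oplus A(\tau)$, a Hausdorff space of size $\kappa^+$. By Lemmas~\ref{lem:sum} and~\ref{lem:A}, $e(Z)=\max\{e(X),\kappa,\aleph_0\}=\kappa$ and $\Delta(Z)=\max\{\aleph_0,\aleph_0,\tau\}=\tau$. Hence $e(Z)^{\Delta(Z)}=\kappa^\tau=\kappa$.

(ii) By \eqref{eq:GW}, $|X|\le2^{\kappa\tau}\le\kappa^\tau$. If $\kappa\le\tau$, then $2^{\kappa\tau}=2^\tau\le\kappa^\tau$, so the hypothesis holds.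

(iii) Assume GCH. Suppose first that $\operatorname{cf}(\kappa)\le\tau$. If $\kappa\le\tau$, (ii) applies. If $\tau<\kappa$, K\"onig's theorem gives $\kappa^\tau\ge\kappa^{\operatorname{cf}(\kappa)}\ge\kappa^+=2^\kappa=2^{\kappa\tau}$, and (ii) applies again. So the inequality holds for all $T_1$ spaces with these values, and in particular for all Hausdorff ones.

Now suppose $\operatorname{cf}(\kappa)>\tau$; then $\tau<\kappa$. Every map $\tau\to\kappa$ takes its values in some ordinal $\theta<\kappa$, and with $\mu=\max\{|\theta|,\tau\}<\kappa$ there are at most $\mu^\mu=2^\mu=\mu^+\le\kappa$ maps $\tau\to\theta$. Hence $\kappa^\tau=\kappa$, and (i) gives a Hausdorff space $Z$ with $e(Z)=\kappa$, $\Delta(Z)=\tau$ and $|Z|=\kappa^+>e(Z)^{\Delta(Z)}$. So the inequality fails for Hausdorff spaces, hence for $T_1$ spaces, and $|Z|=\kappa^+=2^\kappa=2^{\kappa\tau}$ attains the bound \eqref{eq:GW}.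
\end{proof}

Without GCH, parts (i) and (ii) do not cover the pairs $(\kappa,\tau)$ with $\tau<\kappa$ and $\kappa<\kappa^\tau<2^\kappa$. Whether $|X|\le e(X)^{\Delta(X)}$ holds for all $T_1$ spaces with $e(X)=\kappa$ and $\Delta(X)=\tau$ for such a pair is not settled here.

\begin{thebibliography}{9}

\bibitem{BBR}
D.~Basile, A.~Bella, and G.~J.~Ridderbos,
\emph{Weak extent, submetrizability and diagonal degrees},
arXiv:1112.0883 (2011).

\end{thebibliography}
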